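# Partial derivatives of Vandermonde forms and Tanisaki ideals: no good ordering in twelve or more variables

## Four differential forms in three variables

Take three commuting variables $x_1,x_2,x_3$ and three anticommuting symbols $\theta_1,\theta_2,\theta_3$, to be thought of as $\mathrm dx_1,\mathrm dx_2,\mathrm dx_3$. Start from the Vandermonde determinant
$$\Delta=(x_1-x_2)(x_1-x_3)(x_2-x_3)=x_1^2x_2-x_1^2x_3-x_1x_2^2+x_2^2x_3+x_1x_3^2-x_2x_3^2 ,$$
and from two operators, the exterior derivative $\mathrm d_1=\sum_j\theta_j\partial_{x_j}$ and its second-order cousin $\mathrm d_2=\sum_j\theta_j\partial_{x_j}^2$. They give four forms, $\Delta$, $\mathrm d_1\Delta$, $\mathrm d_2\Delta$, $\mathrm d_1\mathrm d_2\Delta$. We differentiate the coefficients of each in all possible ways and ask which polynomials in $\partial_{x_1},\partial_{x_2},\partial_{x_3}$ act by zero.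

For $\Delta$ itself the first derivatives are
$$\partial_1\Delta=2x_1x_2-2x_1x_3-x_2^2+x_3^2,\qquad \partial_2\Delta=x_1^2-2x_1x_2+2x_2x_3-x_3^2,\qquad \partial_3\Delta=-\partial_1\Delta-\partial_2\Delta .$$
The second derivatives are $\partial_1\partial_2\Delta=2(x_1-x_2)$, $\partial_1\partial_3\Delta=2(x_3-x_1)$, $\partial_2\partial_3\Delta=2(x_2-x_3)$, $\partial_1^2\Delta=2(x_2-x_3)$, $\partial_2^2\Delta=2(x_3-x_1)$, $\partial_3^2\Delta=2(x_1-x_2)$. The third derivatives are constants. So the space of all derivatives of $\Delta$ has dimensions $1,2,2,1$ in degrees $3,2,1,0$, in total $6$. A symmetric polynomial in the $\partial_i$ without constant term sends $\Delta$ to an antisymmetric polynomial of degree less than $3$, that is, to $0$. So the annihilator contains $(e_1,e_2,e_3)$, whose quotient also has dimension $6$; hence it equals $(e_1,e_2,e_3)$.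

For $\mathrm d_1\mathrm d_2\Delta$ first note
$$\mathrm d_2\Delta=2\big[(x_2-x_3)\theta_1+(x_3-x_1)\theta_2+(x_1-x_2)\theta_3\big],\qquad \mathrm d_1\mathrm d_2\Delta=-4(\theta_1\theta_2-\theta_1\theta_3+\theta_2\theta_3).$$
The second form is a nonzero constant form, with annihilator $(x_1,x_2,x_3)$.

The two forms of $\theta$-degree one are more interesting. The derivatives of $\mathrm d_2\Delta$ are $\mathrm d_2\Delta$ itself and the span of $\theta_3-\theta_2,\ \theta_1-\theta_3,\ \theta_2-\theta_1$, in total dimension $1+2=3$. The derivatives of $\mathrm d_1\Delta$ are the $\mathrm d_1(\partial_g\Delta)$, and $\mathrm d_1$ kills only constants. So they form a space of dimension $6-1=5$, with dimensions $1,2,2$ in polynomial degrees $2,1,0$; its degree $0$ part is again the span of the $\theta_i-\theta_j$. In degree $1$ the two spaces meet only in $0$, because the elements of the second are killed by $\mathrm d_1$, while $\mathrm d_1\mathrm d_2\Delta\neq0$.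

Now stack the two spaces, in one order or the other.

First $\mathrm d_2\Delta$, then $\mathrm d_1\Delta$. Put $\mathcal K=(e_1,\,x_1x_2,\,x_1x_3,\,x_2x_3)$. In $\mathbb Q[x_1,x_2,x_3]/\mathcal K$ we have $x_i^2=x_ie_1-\sum_{j\ne i}x_ix_j=0$, so this quotient has basis $1,x_1,x_2$ and dimension $3$. The ideal $\mathcal K$ (acting through derivatives) kills $\mathrm d_2\Delta$, since $e_1$ does and since quadratic operators kill linear forms. The dimension is $3$, so the annihilator is exactly $\mathcal K$. Modulo this first space, the derivatives of $\mathrm d_1\Delta$ have dimension $1+2=3$; $e_1$ kills $\mathrm d_1\Delta$, and $\partial_i\partial_j\mathrm d_1\Delta$ is a multiple of some $\theta_k-\theta_l$, hence $0$ in the quotient. So the annihilator is again $\mathcal K$.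

First $\mathrm d_1\Delta$, then $\mathrm d_2\Delta$. Now the first quotient has dimension $5$ and the second has dimension $1$, with annihilator $(x_1,x_2,x_3)$.

The first order is better behaved: its four annihilators $(e_1,e_2,e_3)$, $\mathcal K$, $\mathcal K$, $(x_1,x_2,x_3)$ come from one classical family, the Tanisaki ideals, indexed by $(1,1,1),(2,1),(2,1),(3)$. These are the weakly decreasing rearrangements of the four strong compositions $(1,1,1)$, $(2,1)$, $(1,2)$, $(3)$ of $3$, and there are four subsets of $\{1,2\}$. The second order fails, since the quotients by Tanisaki ideals for $n=3$ have dimensions $6,3,1$ and never $5$. (For $n=2$ there is nothing to choose: $\Delta=x_1-x_2$ has annihilator $(e_1,e_2)$, $\mathrm d_1\Delta=\theta_1-\theta_2$ has annihilator $(x_1,x_2)$, and these are the Tanisaki ideals of $(1,1)$ and $(2)$.) Can one always order the subsets this well?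

## Filtrations by subsets, and the two theorems

Let $\Omega_n=\mathbb Q[x_1,\dots,x_n]\otimes\wedge[\theta_1,\dots,\theta_n]$ be the superspace of polynomial differential forms, with $\theta_i=\mathrm dx_i$ anticommuting. Write $P=\mathbb Q[x_1,\dots,x_n]$ and, for $g\in P$, let $\partial_g$ be $g$ with each $x_i$ replaced by $\partial_{x_i}$.

**Definition.** Put $\Delta_n=\prod_{i<j}(x_i-x_j)$ and $\mathrm d_k=\sum_{j}\theta_j\partial_{x_j}^k$ for $k\ge1$. For $I=\{i_1<\dots<i_r\}\subseteq[n-1]$ put $\mathrm d_I=\mathrm d_{i_1}\cdots\mathrm d_{i_r}$ and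
$$\mathcal{SH}_I=\mathbb Q[\partial_{x_1},\dots,\partial_{x_n}]\,\mathrm d_I\Delta_n ,$$
with $\mathrm d_\emptyset\Delta_n=\Delta_n$. These are components of the space $\mathcal{SH}_n$ of harmonic differential forms of $S_n$. Each $\mathcal{SH}_I$, and each sum of them, is a $P$-module under the flip action $g\cdot\omega=\partial_g\omega$.

**Definition.** For a partition $\mu\vdash n$ with conjugate $\mu'$ let $p_k(\mu)=\mu'_n+\mu'_{n-1}+\dots+\mu'_{n-k+1}$, with $\mu'_i=0$ beyond the length. The Tanisaki ideal $\mathcal I_\mu\subseteq P$ is generated by the elementary symmetric polynomials $e_d(S)$ with $S\subseteq\{x_1,\dots,x_n\}$, $|S|=k$, $k\ge d>k-p_k(\mu)$. For a strong composition $\alpha\vDash n$ (a sequence of positive integers with sum $n$) put $\mathcal I_\alpha=\mathcal I_\mu$, with $\mu$ the decreasing rearrangement of $\alpha$. Write $R_\mu=P/\mathcal I_\mu$; it is the cohomology ring of the Springer fiber of type $\mu$.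

For example, let $\mu=(2,1)$, so $\mu'=(2,1)$, and $p_1=0$, $p_2=1$, $p_3=3$. Subsets of size $2$ contribute $e_2=x_ix_j$, and the full set contributes $e_1,e_2,e_3$: this is the ideal $\mathcal K$ above. In the same way $\mathcal I_{(1^n)}=(e_1,\dots,e_n)$ and $\mathcal I_{(n)}=(x_1,\dots,x_n)$. Always $p_n(\mu)=n$, so $(e_1,\dots,e_n)\subseteq\mathcal I_\mu$.

The question, posed in Joshua P. Swanson, "Tanisaki witness relations for harmonic differential forms", arXiv:2109.05080 (2021), is this. Is there a total order $I_1<I_2<\cdots$ on $2^{[n-1]}$ and a bijection $\Phi_n$ from $2^{[n-1]}$ to the strong compositions of $n$ such that the annihilator of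
$$\sum_{j\le m}\mathcal{SH}_{I_j}\Big/\sum_{j<m}\mathcal{SH}_{I_j}$$
under the flip action equals $\mathcal I_{\Phi_n(I_m)}$ for every $m$? For $n=2,3$ we have just found one; for $n=3$ take $\emptyset<\{2\}<\{1\}<\{1,2\}$. The answer is that they do not exist for every $n$.

**Theorem A.** Let $n=12$. There is no total order on $2^{[11]}$ for which the annihilators of all successive quotients are Tanisaki ideals (for any assignment $I\mapsto\mu(I)\vdash12$, bijective or not). The obstruction already occurs among the $I$ with $|I|=9$.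

**Theorem B.** The same holds for every $n\ge12$. The obstruction occurs among the $I$ with $|I|=n-3$ if $n\neq13$, and among those with $|I|=9$ if $n=13$.

So the order and bijection fail at $n=12$ and at every $n\ge12$, even if $\Phi_n$ is an arbitrary map to partitions of $n$. The cases $n\le11$ are not decided here.

## Springer fiber rings, Specht polynomials and invariant forms

Throughout, $R=P/(e_1,\dots,e_n)$ is the coinvariant ring, $N=\binom n2$, and $S^\lambda$ are the irreducible $S_n$-modules, with $S^{(n)}$ trivial and $S^\lambda\otimes\mathrm{sgn}=S^{\lambda'}$. Dominance order is $\trianglerighteq$. Put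
$$n(\lambda)=\sum_i(i-1)\lambda_i=\sum_i\binom{\lambda'_i}2=\sum_i(n-\lambda_1-\dots-\lambda_i).$$
The last expression shows that $\mu\triangleleft\lambda$ (strictly) implies $n(\mu)>n(\lambda)$. Also $\lambda\trianglerighteq\mu$ implies $\ell(\lambda)\le\ell(\mu)$. For a set $X$ of variables, $\Delta(X)$ is its Vandermonde determinant. The falling factorial is $(c)_j=c(c-1)\cdots(c-j+1)$, also for negative $c$: for instance $(-1)_j=(-1)^jj!$ and $(-2)_j=(-1)^j(j+1)!$. We write $f\doteq g$ if $f$ is a nonzero rational multiple of $g$. Four facts are used.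

**(F1)** (Garsia–Procesi, Adv. Math. 94 (1992).) With the Kostka–Foulkes polynomials $K_{\lambda\mu}$,
$$\sum_dq^d\,\mathrm{mult}(S^\lambda,(R_\mu)_d)=q^{n(\mu)}K_{\lambda\mu}(q^{-1}).$$
Since $K_{\lambda\mu}=0$ unless $\lambda\trianglerighteq\mu$ and $K_{\lambda\mu}(0)=\delta_{\lambda\mu}$, we get three consequences: $S^\lambda$ occurs in $R_\mu$ only if $\lambda\trianglerighteq\mu$; $(R_\mu)_d=0$ for $d>n(\mu)$; and $(R_\mu)_{n(\mu)}\cong S^\mu$. For $\mu=(2,1)$: degree $0$ is $S^{(3)}$, and the top degree $n(\mu)=1$ is $S^{(2,1)}$, as we saw.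

**(F2)** $S^\lambda$ occurs in $P_d$ only if $d\ge n(\lambda)$. Indeed $S^\lambda$ contains a nonzero vector antisymmetric under a column group $\prod_iS_{X_i}$, $|X_i|=\lambda_i'$, and a polynomial with this property is divisible by $\prod_i\Delta(X_i)$, of degree $\sum_i\binom{\lambda'_i}2$. The Specht polynomial $\mathrm{Sp}_\lambda=\prod_i\Delta(X_i)$ has degree $n(\lambda)$ and generates a copy of $S^\lambda$. For $\lambda=(2,1)$ it is $x_1-x_2$.

**(F3)** (Steinberg.) $\{f\in P:\partial_f\Delta_n=0\}=(e_1,\dots,e_n)$.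

**(F4)** (Solomon, 1963.) The algebra $(\mathbb Q[x_1,\dots,x_m]\otimes\wedge[\mathrm dx_1,\dots,\mathrm dx_m])^{S_m}$ is generated by the power sums $p_d$ and their differentials $\mathrm dp_d$, $1\le d\le m$.

## Invariant generators over the coinvariant ring

This section replaces derivatives of forms by multiplication in a ring. In $R\otimes\wedge[\theta_1,\dots,\theta_n]$ put
$$\eta_i=\sum_jx_j^i\theta_j,\qquad \eta_I=\eta_{i_1}\cdots\eta_{i_r},\qquad A^{(r)}=\sum_{|I|=r}R\,\eta_I ,$$
graded by $x$-degree, so that $\deg\eta_I=\Sigma I:=\sum_{i\in I}i$. The group $S_n$ acts diagonally, and every $\eta_I$ is invariant.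

Define $\Theta(\sum_Tf_T\theta_T)=\sum_T(\partial_{f_T}\Delta_n)\theta_T$. By (F3) it is well defined and injective. Clearly $\Theta(g\xi)=\partial_g\Theta(\xi)$. Since the $\partial_{x_j}$ commute with the $\theta$'s,
$$\Theta(\eta_I)=\sum_{j_1,\dots,j_r}\theta_{j_1}\cdots\theta_{j_r}\,\partial_{x_{j_1}}^{i_1}\cdots\partial_{x_{j_r}}^{i_r}\Delta_n=\mathrm d_I\Delta_n .$$
From $\partial_{wf}\Delta_n=w\,\partial_f\,w^{-1}\Delta_n=\mathrm{sgn}(w)\,w(\partial_f\Delta_n)$ we get $\Theta(w\xi)=\mathrm{sgn}(w)\,w\Theta(\xi)$. Finally $\Theta$ sends $x$-degree $D$ to polynomial degree $N-D$. So $\mathcal{SH}_I\cong R\eta_I$ as $P$-modules, compatibly for all $I$, and $\Theta(A^{(r)})=\sum_{|I|=r}\mathcal{SH}_I$.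

Suppose a total order is given for which the quotients have annihilators $\mathcal I_{\mu_I}$. Everything splits by $\theta$-degree, so the quotient at $I$, with $|I|=r$, is
$$(L_I+R\eta_I)/L_I,\qquad L_I=\sum_{K<I,\ |K|=r}R\eta_K .$$
It is cyclic, generated by the class of the invariant element $\eta_I$, and $L_I$ is $S_n$-stable. So $g\mapsto g\eta_I$ induces an isomorphism of graded $S_n$-modules from $R_{\mu_I}$, shifted by $\Sigma I$, to this quotient. Consequently $L_I$ has a filtration whose subquotients are the $R_{\mu_K}$ shifted by $\Sigma K$, over $K<I$, $|K|=r$.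

Fix $r$, put $k=n-r$ and $c=\binom k2$. The complement $[n-1]\setminus I$ has $k-1$ elements, so its sum is at least $1+\dots+(k-1)=c$.

**Definition.** The excess of $I$, $|I|=r$, is $\mathrm{ex}(I)=\sum_{j\in[n-1]\setminus I}j-c\ \ge 0$. Since $1+\dots+(n-1)=N$,
$$\Sigma I=N-c-\mathrm{ex}(I).\tag{1}$$
For $n=3$, $r=1$: $k=2$, $c=1$, $\mathrm{ex}(\{2\})=0$, $\mathrm{ex}(\{1\})=1$.

## A degree bound from invariant forms

We need an upper bound on how large $n(\mu_I)$ can be. It comes from comparing $A^{(r)}$ with the invariants of Young subgroups.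

**Lemma 1.** If $S^\mu$ occurs in $A^{(r)}_D$, then $\ell(\mu)\le k$; and if $\ell(\mu)=k$, then $N-D\ge n(\mu)-\binom k2$.

**Step 1: an orthogonality relation.** The purpose is to show that $\Theta(A^{(r)})$ contains no nonzero element of a certain ideal. On $\Omega_n$ let $\langle f\theta_T,g\theta_U\rangle=\delta_{TU}\,(\partial_fg)(0)$. Distinct monomials $x^a\theta_T$ are orthogonal and $\langle x^a\theta_T,x^a\theta_T\rangle=\prod a_i!$, so this is positive definite. Multiplication by $f$ is adjoint to $\partial_f$, and multiplication by $\theta_j$ is adjoint to the contraction $\theta_j^*$, where $\theta_i^*\theta_j+\theta_j\theta_i^*=\delta_{ij}$. Let $\mathcal J$ be the bihomogeneous ideal generated by all $p_d$ and all $\mathrm dp_d=d\sum_j\theta_jx_j^{d-1}$, $d\ge1$. We claim $\Theta(A^{(r)})\perp\mathcal J$.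

The space $\Theta(A^{(r)})$ is spanned by the elements $\partial_g\mathrm d_I\Delta_n$. So it suffices that these are killed by the adjoints of multiplication by $p_d$ and $\mathrm dp_d$, which are $\partial_{p_d}$ and $d$ times $\delta_d=\sum_j\theta_j^*\partial_{x_j}^{d-1}$. First, $\partial_{p_d}$ commutes with $\partial_g$ and $\mathrm d_I$ and kills $\Delta_n$. Next, $\delta_d$ commutes with $\partial_g$, kills $\Delta_n$ (there is no $\theta$ to contract), and
$$\delta_d\mathrm d_i+\mathrm d_i\delta_d=\sum_{j,l}(\theta_j^*\theta_l+\theta_l\theta_j^*)\,\partial_{x_j}^{d-1}\partial_{x_l}^i=\sum_j\partial_{x_j}^{d-1+i}=\partial_{p_{d-1+i}},\qquad d-1+i\ge1 .$$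
Moving $\delta_d$ to the right through $\mathrm d_I$ produces only terms in which some $\partial_{p_{d-1+i}}$ reaches $\Delta_n$, and a last term in which $\delta_d$ reaches $\Delta_n$. All are $0$.

**Step 2: an invariant form outside $\mathcal J$.** By hypothesis and the sign rule for $\Theta$, the space $\Theta(A^{(r)})$ contains $S^\mu\otimes\mathrm{sgn}=S^{\mu'}$ in bidegree $(N-D,r)$. Split $\{x_1,\dots,x_n\}$ into disjoint sets $X_1,X_2,\dots$ with $|X_i|=\mu'_i$, and let $G=\prod_iS_{X_i}$. Since $S^{\mu'}\subset\mathrm{Ind}_G^{S_n}1$, Frobenius reciprocity gives a nonzero $G$-invariant $\omega\in\Theta(A^{(r)})$ of this bidegree. As $\langle\omega,\omega\rangle\ne0$, Step 1 gives $\omega\notin\mathcal J$.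

**Step 3: counting one-forms.** Now we read off the bounds. $\Omega_n$ is the graded tensor product of the superspaces of the $X_i$, so its $G$-invariants are the graded tensor product of the $S_{X_i}$-invariants. By (F4), $\omega$ is a polynomial in the $p_d(X_i)$ and $\mathrm dp_d(X_i)$. Modulo $\mathcal J$ we have $\mathrm dp_d(X_1)\equiv-\sum_{i\ge2}\mathrm dp_d(X_i)$, and this replacement keeps the bidegree. So $\omega$ is congruent modulo $\mathcal J$ to a sum of terms of bidegree $(N-D,r)$, each a polynomial times a product of $r$ forms $\mathrm dp_d(X_i)$ with $i\ge2$; some term is nonzero because $\omega\notin\mathcal J$. These one-forms involve only the $n-|X_1|=n-\ell(\mu)$ symbols $\theta_j$ with $x_j\notin X_1$, so $r\le n-\ell(\mu)$, that is, $\ell(\mu)\le k$.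

If $\ell(\mu)=k$, then $r=\sum_{i\ge2}|X_i|$. At most $|X_i|$ one-forms can come from $X_i$, so exactly $|X_i|=\mu_i'$ come from each $X_i$, $i\ge2$. Their indices $d\ge1$ are distinct, since a one-form squares to $0$. As $\mathrm dp_d$ has polynomial degree $d-1$, the polynomial degree of the term is at least $\sum_{i\ge2}\binom{\mu'_i}2=n(\mu)-\binom k2$. $\square$

We use the lemma in this form. If an order as in the question exists and $|K|=r$, then by (F1) the top of $R_{\mu_K}$ is $S^{\mu_K}$, so $S^{\mu_K}$ occurs in $A^{(r)}$ in degree $D=\Sigma K+n(\mu_K)$. By (1), $N-D=c+\mathrm{ex}(K)-n(\mu_K)$. Hence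
$$\ell(\mu_K)\le k,\qquad\text{and if }\ell(\mu_K)=k\text{ then } 2\big(n(\mu_K)-c\big)\le\mathrm{ex}(K).\tag{2}$$

## Two Specht polynomials at one subset, and the survival problem

Inequality (2) suggests a direct attack. Pick one $I$ with $\mathrm{ex}(I)=2M+s$, $s\in\{0,1\}$, and two distinct partitions $\lambda\vdash n$ with $\ell(\lambda)=k$, $n(\lambda)=c+M$ and $\mathrm{Sp}_\lambda\eta_I\ne0$. If both elements $\mathrm{Sp}_\lambda\eta_I$ stay nonzero in the quotient at $I$, then both $S^\lambda$ occur in $R_{\mu_I}$, so both dominate $\mu_I$. One of them differs from $\mu_I$, whence $n(\mu_I)\ge c+M+1$. Also $\ell(\mu_I)\ge k$. Then (2) gives $\ell(\mu_I)=k$ and $2M+2\le 2M+s$, which is absurd.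

The attack stops at the word "stay". The element $\mathrm{Sp}_\lambda\eta_I$ may be nonzero in $A^{(r)}$ and still lie in $L_I$, and $L_I$ depends on the unknown order. This already happens for $n=3$ with the order $\{1\}<\{2\}$: for $\lambda=(2,1)$ the element $(x_1-x_2)\eta_{2}$ corresponds to
$$(\partial_1-\partial_2)\,\mathrm d_2\Delta=2(2\theta_3-\theta_1-\theta_2)\neq0 ,$$
which lies in $\mathcal{SH}_{\{1\}}$. That order was a bad one, with a non-Tanisaki quotient at $\{1\}$. So survival, if it holds, must use the hypothesis at the earlier sets $K$ as well.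

Suppose a copy of $S^\lambda$ in the degree of $\mathrm{Sp}_\lambda\eta_I$ comes from an earlier $K$. If $\mathrm{ex}(K)<\mathrm{ex}(I)$, it would sit in $R_{\mu_K}$ in a degree below $n(\lambda)$, which (F2) forbids. If $\mathrm{ex}(K)>\mathrm{ex}(I)$, it would sit in $R_{\mu_K}$ above degree $n(\lambda)$ and force $n(\mu_K)$ up; we shall see that (2) forbids this. What neither fact excludes is $\mathrm{ex}(K)=\mathrm{ex}(I)$. So $I$ should not be fixed in advance: take all sets of a given excess and let $I$ be the first of them in the given order. The price is that nonvanishing must be known for every set in the level.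

## The first set of given excess

**Proposition 2.** Let $M\ge0$, $s\in\{0,1\}$, and suppose $\mathcal B=\{I:|I|=r,\ \mathrm{ex}(I)=2M+s\}\ne\emptyset$. Suppose that for each $I\in\mathcal B$ there are two distinct partitions $\lambda\vdash n$ with $\ell(\lambda)=k$, $n(\lambda)=c+M$ and $\mathrm{Sp}_\lambda\eta_I\neq0$. Then for this $n$ no total order has all successive annihilators (even only those in $\theta$-degree $r$) equal to Tanisaki ideals.

Suppose there is such an order. Let $I$ be the first element of $\mathcal B$, put $e_0=2M+s=\mathrm{ex}(I)$, and let $\lambda$ be one of its two partitions.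

**Step 1: survival.** We show that $S^\lambda$ does not occur in $(L_I)_D$, where $D=n(\lambda)+\Sigma I$. Otherwise, by the filtration of $L_I$ and complete reducibility, there is $K<I$ with $|K|=r$ such that $S^\lambda$ occurs in $(R_{\mu_K})_e$, where by (1)
$$e=D-\Sigma K=c+M+\mathrm{ex}(K)-e_0 .$$
By (F2), $e\ge n(\lambda)=c+M$, so $\mathrm{ex}(K)\ge e_0$. Since $I$ is the first element of $\mathcal B$, $K\notin\mathcal B$; so $\mathrm{ex}(K)\ge e_0+1$ and $e>n(\lambda)$. By (F1), $\lambda\trianglerighteq\mu_K$ and $e\le n(\mu_K)$. Thus $n(\mu_K)>n(\lambda)$ and $\mu_K\ne\lambda$. The top degree $n(\mu_K)$ of $R_{\mu_K}$ contains only $S^{\mu_K}$, so in fact $e\le n(\mu_K)-1$, that is,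
$$n(\mu_K)-c\ \ge\ M+1+\mathrm{ex}(K)-e_0 .$$
From $\lambda\trianglerighteq\mu_K$ we get $\ell(\mu_K)\ge\ell(\lambda)=k$. Now (2) gives $\ell(\mu_K)=k$ and $2(n(\mu_K)-c)\le\mathrm{ex}(K)$. Together, $2M+2+2\,\mathrm{ex}(K)-2e_0\le\mathrm{ex}(K)$, so
$$\mathrm{ex}(K)\le 2e_0-2M-2=e_0+s-2<e_0 ,$$
a contradiction.

**Step 2: the contradiction at $I$.** The map $g\mapsto g\eta_I$ is $S_n$-equivariant, so $\mathrm{Sp}_\lambda\eta_I\neq0$ generates a copy of $S^\lambda$ in degree $D$. By Step 1 it is not contained in $L_I$, so $\mathrm{Sp}_\lambda\eta_I\notin L_I$. Hence $S^\lambda$ occurs in $R_{\mu_I}$, and $\lambda\trianglerighteq\mu_I$. This holds for both partitions. They are distinct, so one of them strictly dominates $\mu_I$, and $n(\mu_I)\ge c+M+1$. Also $\ell(\mu_I)\ge k$, and (2) gives $\ell(\mu_I)=k$ and $2(n(\mu_I)-c)\le 2M+s$, that is, $2M+2\le2M+s$. This is impossible. $\square$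

For $k\le2$ the hypothesis can never be met: $\ell(\lambda)=1$ leaves only $\lambda=(n)$, and for $\ell(\lambda)=2$ the number $n(\lambda)=\lambda_2$ determines $\lambda$. So we use $k=3$, and once $k=4$. It remains to decide when $\mathrm{Sp}_\lambda\eta_I\ne0$.

## Nonvanishing by antisymmetrization

The next lemma turns $\mathrm{Sp}_\lambda\eta_I\ne0$ into the nonvanishing of one Schur coefficient. Write $[n-1]\setminus I=\{j_1<\dots<j_{k-1}\}$ and
$$\nu(I)=\big(j_{k-1}-(k-1),\dots,j_2-2,\,j_1-1\big).$$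
Then $I\mapsto\nu(I)$ is a bijection from $\{I:|I|=r\}$ to the partitions with at most $k-1$ parts, each at most $n-1-(k-1)=r$, and $|\nu(I)|=\mathrm{ex}(I)$. For $n=12$, $r=9$ and complement $\{5,11\}$ we get $\nu(I)=(9,4)$.

Let $\lambda\vdash n$, $\ell(\lambda)=k$, $n(\lambda)=c+M$, with columns $X_1$ ($|X_1|=k$), $X_2,X_3,\dots$. Let $S=\bigcup_{i\ge2}X_i$, so $|S|=r$, and
$$Y_\lambda=\sum_{w\in S_S}w\Big(\prod_{i\ge2}\Delta(X_i)^2\Big),\qquad e_1(S)^s\,Y_\lambda=\sum_{\ell(\rho)\le r}c_\rho\,s_\rho(S).$$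
Here $Y_\lambda$ is symmetric in the $r$ variables $S$ and has degree $2\sum_{i\ge2}\binom{|X_i|}2=2M$.

**Lemma 3.** Let $\mathrm{ex}(I)=2M+s$. If $c_{\nu(I)'}\neq0$, then $\mathrm{Sp}_\lambda\eta_I\ne0$.

**Step 1: reduction to one antisymmetrization.** The coefficient of $\theta_S$ (the product of the $\theta_j$ with $x_j\in S$) in $\mathrm{Sp}_\lambda\eta_I$ is $\pm\mathrm{Sp}_\lambda\det(x_S^I)$, where $\det(x_S^I)=\det(x_j^i)_{x_j\in S,\,i\in I}$. It suffices that its multiple
$$F=\mathrm{Sp}_\lambda\,\det(x_S^I)\,e_1(S)^s\prod_{i\ge2}\Delta(X_i)$$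
is not in $(e_1,\dots,e_n)$. By (1) its degree is $(c+M)+(N-c-2M-s)+s+M=N$. Let $\mathrm{Alt}=\sum_{w\in S_n}\mathrm{sgn}(w)w$. If $F=\sum_de_dq_d$ with $q_d$ homogeneous of degree $N-d<N$, then $\mathrm{Alt}\,F=\sum_de_d\,\mathrm{Alt}(q_d)=0$, because a nonzero antisymmetric polynomial has degree at least $N$. So it suffices to show $\mathrm{Alt}\,F\neq0$.

**Step 2: only one alternant matters.** Since $\mathrm{Sp}_\lambda=\Delta(X_1)\prod_{i\ge2}\Delta(X_i)$, antisymmetrizing $F$ first over $S_{X_1}\times S_S$ gives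
$$k!\,\Delta(X_1)\,\det(x_S^I)\,e_1(S)^sY_\lambda .$$
The polynomial $\det(x_S^I)e_1(S)^sY_\lambda$ is antisymmetric in $S$, of degree $N-\binom k2$. Expand it in alternants $a_U(S)$, $U$ a set of $r$ exponents. As $\Delta(X_1)$ is, up to sign, the alternant with exponents $0,\dots,k-1$, the polynomial $\mathrm{Alt}(\Delta(X_1)a_U(S))$ is a nonzero multiple of the alternant with exponents $\{0,\dots,k-1\}\cup U$ if these sets are disjoint, and $0$ otherwise. Now $n$ distinct exponents with sum $N$ must be $0,\dots,n-1$. So only $U=\{k,\dots,n-1\}$ contributes, for which $a_U=\pm\Delta(S)s_{(k^r)}(S)$, and it contributes a nonzero multiple of $\Delta_n$.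

**Step 3: the coefficient.** We compute the coefficient of $s_{(k^r)}$ in $\det(x_S^I)e_1(S)^sY_\lambda/\Delta(S)$. If $I=\{i_1<\dots<i_r\}$, then $\det(x_S^I)=\pm\Delta(S)s_\tau(S)$ with $\tau_{r+1-a}=i_a-(a-1)\le k$. The coefficient of $s_{(k^r)}$ in $s_\tau s_\rho$ is $\langle s_{(k^r)/\tau},s_\rho\rangle$. Rotating the skew shape by $180^\circ$ makes it the straight shape $\rho_a=k-\tau_{r+1-a}$, so the coefficient is $1$ for this $\rho$ and $0$ for every other. For this $\rho$,
$$\rho_a=k-1-(i_a-a)=\#\{j\notin I:\ i_a<j\le n-1\},$$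
because $i_a-a$ of the $k-1$ elements of the complement lie below $i_a$. Hence $\rho'_i=\#\{a:i_a<j_{k-i}\}=j_{k-i}-(k-i)=\nu(I)_i$, that is, $\rho=\nu(I)'$. So $\mathrm{Alt}\,F$ is a nonzero multiple of $c_{\nu(I)'}\Delta_n$. $\square$

Check for $n=3$, $r=1$, $\lambda=(2,1)$: here $S$ is one variable, $Y_\lambda=1$, $M=0$. For $s=0$, $I=\{2\}$, $\nu=\emptyset$, $c_\emptyset=1$; for $s=1$, $I=\{1\}$, $\nu=(1)$, $c_{(1)}=1$. So $(x_1-x_2)\eta_2$ and $(x_1-x_2)\eta_1$ are nonzero, as we found by hand.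

## Points with negative multiplicity

$Y_\lambda$ lives in $r$ variables. Applying the involution $s_\rho\leftrightarrow s_{\rho'}$ brings it down to $k-1$ variables, and the result can be written as a sum over placements on $k$ points, if we allow negative multiplicities.

**Lemma 4.** Let $T$ be the union of the $X_i$, $i\ge2$, with $|X_i|\ge2$. Take points $z_0=0$, $z_a=-u_a$ ($1\le a\le k-1$) with multiplicities $m_0=r+k-1$, $m_a=-1$, and put
$$\hat Y_\lambda(u)=\sum_{\psi:T\to\{0,\dots,k-1\}}\ \prod_a(m_a)_{|\psi^{-1}(a)|}\ \prod_i\Delta\big(z_\psi|_{X_i}\big)^2.\tag{3}$$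
Then, up to a common nonzero factor, $c_{\nu'}$ ($\nu$ with at most $k-1$ parts, $\nu_1\le r$) is the coefficient of $s_\nu(u)$ in $(u_1+\dots+u_{k-1})^s\,\hat Y_\lambda(u)$.

**Step 1: a universal polynomial.** We express the sum over injections through power sums. Put $f=\prod\Delta(X_i)^2$, over the columns in $T$. Each injection $T\hookrightarrow S$ extends to $(r-|T|)!$ permutations, so $Y_\lambda=(r-|T|)!\sum_{\iota:T\hookrightarrow S}f(x_\iota)$. For a monomial, Möbius inversion over the set partitions $\pi$ of $T$ gives, for any alphabet,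
$$\sum_\iota\prod_tx_{\iota(t)}^{a_t}=\sum_\pi\mu(\hat0,\pi)\prod_{B\in\pi}p_{\sum_{t\in B}a_t},$$
with $p_0$ the size of the alphabet; for $|T|=2$ this is $p_ap_b-p_{a+b}$. So $\sum_\iota f(x_\iota)=\mathcal F(p_0,p_1,p_2,\dots)$ for a universal polynomial $\mathcal F$.

**Step 2: repeated letters.** For an alphabet of $m_a\in\mathbb Z_{\ge0}$ copies of each $z_a$ we have $p_j=\sum_am_az_a^j$ (with $0^0=1$). Grouping injections by the map $\psi$ that records the value of the letter used, we get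
$$\mathcal F=\sum_\psi\prod_a(m_a)_{|\psi^{-1}(a)|}\,f(z_\psi).$$
Both sides are polynomials in the $m_a$, so this holds for all integers $m_a$. For the data of the lemma, $p_0=r$ and $p_j=-\sum_a(-u_a)^j=(-1)^{j-1}\sum_au_a^j$ for $j\ge1$.

**Step 3: two images of one symmetric function.** Let $\mathcal F_r\in\Lambda$ (the ring of symmetric functions) be $\mathcal F$ with $p_0=r$. In the $r$ variables $S$ its image is $\doteq Y_\lambda$. Under the specialization $p_j\mapsto(-1)^{j-1}\sum_au_a^j$, which sends $s_\rho$ to $s_{\rho'}(u)$ and $e_1$ to $\sum_au_a$, its image is $\hat Y_\lambda(u)$ by Step 2. Write $e_1^s\mathcal F_r=\sum_\rho d_\rho s_\rho$. Restriction to $r$ variables kills exactly the $s_\rho$ with $\ell(\rho)>r$, so $c_\rho\doteq d_\rho$, with a common factor, for $\ell(\rho)\le r$. The coefficient of $s_\nu(u)$ in $(\sum u_a)^s\hat Y_\lambda$ is $d_{\nu'}$, where $\ell(\nu')=\nu_1\le r$. $\square$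

A small check: $n=4$, $k=2$, $r=2$, $\lambda=(2,2)$. Directly, $Y_\lambda=2(x-y)^2=2s_{2}-6s_{11}$. On the other side the points are $0,-u$ with multiplicities $3,-1$. The pair must occupy both points, in one of two orders, and $\hat Y_\lambda=2\cdot3\cdot(-1)u^2=-6u^2$. The coefficient of $s_{(2)}(u)$ is $-6=c_{(1,1)}$.

**The case $k=3$.** Write $\lambda^-$ for $\lambda$ with its first column removed. Suppose the columns $X_i$, $i\ge2$, consist of $b$ columns of size $3$, $m$ of size $2$, and $r-3b-2m$ of size $1$; then $n(\lambda)=3+M$ with $M=3b+m$. The points are $0,-u,-v$ with multiplicities $r+2,-1,-1$. A size-3 column must use all three points and contributes $\Delta(0,-u,-v)^2=(uv)^2(u-v)^2$. Let $i,j,l$ be the numbers of size-2 columns placed on $\{0,-u\}$, $\{0,-v\}$, $\{-u,-v\}$; they contribute $u^2$, $v^2$, $(u-v)^2$ each. As $(x)_{b+j}=(x)_b(x-b)_j$, after dividing by the nonzero constant $6^b2^m(r+2)_b(-1)_b^2$,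
$$\hat Y_\lambda\doteq(uv)^{2b}(u-v)^{2b}Z,\qquad Z=\sum_{i+j+l=m}\tfrac{m!}{i!\,j!\,l!}\,(r+2-b)_{i+j}(-1-b)_{i+l}(-1-b)_{j+l}\,u^{2i}v^{2j}(u-v)^{2l}.\tag{4}$$
Since $s_{(\nu_1,\nu_2)}(u,v)(u-v)=u^{\nu_1+1}v^{\nu_2}-u^{\nu_2}v^{\nu_1+1}$, Lemma 4 says: up to a common nonzero factor,
$$c_{\nu'}\ \text{ is the coefficient of } v^{\nu_2-2b}\ \text{ in }\ (u+v)^s(u-v)^{2b+1}Z\qquad(\nu_2\ge2b).\tag{5}$$
Below, a homogeneous polynomial in $u,v$ is often given by its sequence of coefficients of $v^0,v^1,v^2,\dots$.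

## Twelve variables: $(6,3,3)$ and $(5,5,2)$

We prove Theorem A. Let $n=12$, $k=3$, $c=3$, $r=9$, $M=6$, $s=1$. Then $\mathcal B$ consists of the sets $I$ whose two missing elements have sum $3+13=16$. The complements are $\{5,11\},\{6,10\},\{7,9\}$, and $\nu(I)=(9,4),(8,5),(7,6)$. We use $\lambda=(6,3,3)$ and $\lambda=(5,5,2)$; indeed $3+6=9$ and $5+4=9$, so $n(\lambda)=9=3+6$ in both cases.

**The partition $(6,3,3)$.** After the first column the columns have sizes $3,3,1,1,1$: $b=2$, $m=0$, $Z=1$. By (5) we need the coefficients of $v^0,v^1,v^2$ (for $\nu_2=4,5,6$) in $(u+v)(u-v)^5$. From $(u-v)^5=(1,-5,10,\dots)$ they are $1,-4,5$.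

**The partition $(5,5,2)$.** After the first column the sizes are $3,2,2,2$: $b=1$, $m=3$. The multiplicities in $Z$ are $10,-2,-2$, with $(10)_j=1,10,90,720$ and $(-2)_j=1,-2,6,-24$. The terms of (4) are
$$\begin{aligned}Z={}&576(u-v)^6-4320(u^2+v^2)(u-v)^4+\big[12960(u^4+v^4)+19440u^2v^2\big](u-v)^2\\&-17280(u^6+v^6)-25920(u^4v^2+u^2v^4).\end{aligned}$$
For instance $l=2$ gives $3\cdot10\cdot(-24)\cdot6=-4320$, and $i=j=l=1$ gives $6\cdot90\cdot6\cdot6=19440$. Divide by $144$ and collect the coefficients of $v^0,\dots,v^3$ (the rest follows by symmetry):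

| term of $Z/144$ | $v^0$ | $v^1$ | $v^2$ | $v^3$ |
|-|-|-|-|-|
| $4(u-v)^6$ | 4 | −24 | 60 | −80 |
| $-30(u^2+v^2)(u-v)^4$ | −30 | 120 | −210 | 240 |
| $90(u^4+v^4)(u-v)^2$ | 90 | −180 | 90 | 0 |
| $135u^2v^2(u-v)^2$ | 0 | 0 | 135 | −270 |
| $-120(u^6+v^6)-180(u^4v^2+u^2v^4)$ | −120 | 0 | −180 | 0 |
| sum | −56 | −84 | −105 | −110 |

So $Z\doteq(56,84,105,110,105,84,56)$. Multiplying by $(u-v)^3=(1,-3,3,-1)$ gives $56,-84,21,-9,6,-6,\dots$, and multiplying by $u+v$ gives $56,-28,-63,12,-3,0,\dots$. For $\nu_2=4,5,6$ we need the coefficients of $v^2,v^3,v^4$: they are $-63,12,-3$.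

All these numbers are nonzero. By (5) and Lemma 3, $\mathrm{Sp}_\lambda\eta_I\neq0$ for all three $I\in\mathcal B$ and both $\lambda$. Proposition 2, with $r=9$, proves Theorem A. $\blacksquare$

## Fourteen and sixteen variables

The same computation with $k=3$, $s=1$ settles two more values of $n$.

**$n=14$.** Here $r=11$, $M=7$, and $\nu(I)$ runs over $(11,4),(10,5),(9,6),(8,7)$. The partitions are $\lambda=(7,4,3)$ and $\lambda=(6,6,2)$, both with $n(\lambda)=10=3+7$.

For $\lambda^-=(6,3,2)$: $b=2$, $m=1$, multiplicities $11,-3,-3$, so $Z=9(u-v)^2-33(u^2+v^2)\doteq4u^2+3uv+4v^2$. Then $(u-v)^5Z\doteq4,-17,29,-30,\dots$, and after multiplication by $u+v$ the coefficients of $v^0,\dots,v^3$ (for $\nu_2=4,\dots,7$) are $4,-13,12,-1$.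

For $\lambda^-=(5,5,1)$: $b=1$, $m=4$, multiplicities $12,-2,-2$, with $(12)_j=1,12,132,1320,11880$ and $(-2)_j=1,-2,6,-24,120$. Dividing (4) by $576$:

| term of $Z/576$ | $v^0$ | $v^1$ | $v^2$ | $v^3$ | $v^4$ |
|-|-|-|-|-|-|
| $25(u-v)^8$ | 25 | −200 | 700 | −1400 | 1750 |
| $-240(u^2+v^2)(u-v)^6$ | −240 | 1440 | −3840 | 6240 | −7200 |
| $990(u^4+v^4)(u-v)^4$ | 990 | −3960 | 5940 | −3960 | 1980 |
| $1584u^2v^2(u-v)^4$ | 0 | 0 | 1584 | −6336 | 9504 |
| $-2200(u^6+v^6)(u-v)^2$ | −2200 | 4400 | −2200 | 0 | 0 |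
| $-3960(u^4v^2+u^2v^4)(u-v)^2$ | 0 | 0 | −3960 | 7920 | −7920 |
| $2475(u^8+v^8)+3960(u^6v^2+u^2v^6)+4455u^4v^4$ | 2475 | 0 | 3960 | 0 | 4455 |
| sum | 1050 | 1680 | 2184 | 2464 | 2569 |

So $Z\doteq(150,240,312,352,367,352,312,240,150)$. Then $(u-v)^3Z\doteq150,-210,42,-14,7,-5,\dots$, and after multiplication by $u+v$ the coefficients of $v^2,\dots,v^5$ (for $\nu_2=4,\dots,7$) are $-168,28,-7,2$.

**$n=16$.** Here $r=13$, $M=9$, and $\nu(I)$ runs over $(13,6),(12,7),(11,8),(10,9)$. The partitions are $\lambda=(8,4,4)$ and $\lambda=(7,6,3)$, both with $n(\lambda)=12=3+9$.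

For $\lambda^-=(7,3,3)$: $b=3$, $m=0$, and $(u+v)(u-v)^7$ has coefficients $1,-6,14,-14$ of $v^0,\dots,v^3$ (for $\nu_2=6,\dots,9$).

For $\lambda^-=(6,5,2)$: $b=2$, $m=3$, multiplicities $13,-3,-3$, with $(13)_j=1,13,156,1716$ and $(-3)_j=1,-3,12,-60$. Dividing (4) by $144$:

| term of $Z/144$ | $v^0$ | $v^1$ | $v^2$ | $v^3$ |
|-|-|-|-|-|
| $25(u-v)^6$ | 25 | −150 | 375 | −500 |
| $-195(u^2+v^2)(u-v)^4$ | −195 | 780 | −1365 | 1560 |
| $585(u^4+v^4)(u-v)^2$ | 585 | −1170 | 585 | 0 |
| $936u^2v^2(u-v)^2$ | 0 | 0 | 936 | −1872 |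
| $-715(u^6+v^6)-1287(u^4v^2+u^2v^4)$ | −715 | 0 | −1287 | 0 |
| sum | −300 | −540 | −756 | −812 |

So $Z\doteq(75,135,189,203,189,135,75)$, $(u-v)^5Z\doteq75,-240,264,-142,89,-70,\dots$, and after multiplication by $u+v$ the coefficients of $v^2,\dots,v^5$ (for $\nu_2=6,\dots,9$) are $24,122,-53,19$.

All numbers are nonzero. By (5), Lemma 3 and Proposition 2 the statement of Theorem B holds for $n=14$ and $n=16$, with $|I|=n-3$.

## Alternating signs in the even case, and $n=15$, $n\ge17$

For infinitely many $n$ we need an argument instead of a table. With $s=0$ the coefficients in question turn out to alternate strictly in sign.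

**Lemma 5.** Let $k=3$, $s=0$, $r\ge3b+2m$, $\lambda$ as in (4), $M=3b+m$. Then $c_{\nu'}\neq0$ for every $\nu=(2M-\nu_2,\nu_2)$ with $2b\le\nu_2\le M$ and $\nu_1\le r$.

For $m=0$ this is visible from (5): the coefficients of $(u-v)^{2b+1}$ are nonzero and alternate. In general put $r'=r-3b\ge2m$ and $\kappa=b+1$, and define $g_e=g_e^{(\kappa)}$ by
$$\sum_eg_e(u,v)t^e=\big((1-ut)(1-vt)\big)^{-\kappa}.$$
Let $H=\sum_\iota\prod_{i=1}^m(x_{\iota(2i-1)}-x_{\iota(2i)})^2$, over the injections $\iota:[2m]\to[r']$.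

**Step 1: $Z$ as a quadratic expression in the $g_e$.** We express $Z$ through coefficients $\alpha_{pq}$ that satisfy a two-term recursion. The multiplicities $r+2-b,\,-1-b,\,-1-b$ of the points $0,-u,-v$ in (4) sum to $r'$. Hence, exactly as in Steps 1 and 2 of the proof of Lemma 4, $2^mZ$ is the image of $H$, written in power sums with $p_0=r'$, under $p_j\mapsto(-1)^{j-1}\kappa(u^j+v^j)$. Since $\sum_je_jt^j=\exp\big(\sum_{j\ge1}(-1)^{j-1}p_jt^j/j\big)$, this specialization sends $e_j$ to $g_j$.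

Consider this lift of $H$ to $\Lambda$. A monomial in the expansion of the summand has exponents $a_t\in\{0,1,2\}$. If $z$ of them are zero, its sum over injections is $(r'-2m+z)_z$ times the sum over injections of the positions with nonzero exponent, that is, an augmented monomial symmetric function. (With $p_0$ in place of $r'$ this holds for all finite alphabets, hence as an identity of universal polynomials, because $p_1,p_2,\dots$ up to any given degree are algebraically independent on large alphabets.) So the lift is a combination of the $m_\mu$ with parts at most $2$ and $|\mu|=2m$. There are $m+1$ of these. The $m+1$ products $e_pe_q$, $p+q=2m$, $p\ge q$, involve only such $m_\mu$ and are independent in $\Lambda$, so they have the same span. Thus the lift equals $\sum_{p+q=2m}\alpha_{pq}e_pe_q$, over ordered pairs, with $\alpha$ symmetric, and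
$$Z\doteq\sum_{p+q=2m}\alpha_{pq}\,g_p\,g_q .$$

Not all $\alpha_{pq}$ vanish, since $H$ as a polynomial in $r'\ge2m$ variables is a nonempty sum of squares of nonzero real polynomials. Moreover $H$ is translation invariant and $\sum_i\partial_{x_i}e_j=(r'-j+1)e_{j-1}$. So in $r'$ variables
$$0=\sum_i\partial_{x_i}H=\sum_{p+q=2m-1}\big[(r'-p)\alpha_{p+1,q}+(r'-q)\alpha_{p,q+1}\big]e_pe_q .$$
The bracket is symmetric in $p,q$, and $p\ne q$ since $p+q$ is odd. In $r'\ge2m$ variables $e_1,\dots,e_{2m}$ are algebraically independent. Therefore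
$$(r'-p)\,\alpha_{p+1,q}+(r'-q)\,\alpha_{p,q+1}=0\qquad(p+q=2m-1).\tag{6}$$
Let $\phi$ be the linear functional $z^py^q\mapsto\alpha_{pq}$ on homogeneous polynomials of degree $2m$ in $z,y$, and put $\Omega=z^2\partial_z+y^2\partial_y$. Since $(r'(z+y)-\Omega)z^py^q=(r'-p)z^{p+1}y^q+(r'-q)z^py^{q+1}$, (6) says that $\phi$ kills $(r'(z+y)-\Omega)f$ for all homogeneous $f$ of degree $2m-1$.

**Step 2: $\phi$ alternates on a suitable basis.** Put $E_{p,q}(z,y)=(zy)^qg_e(z,y)$, $e=p-q\ge0$. For fixed $p+q$ these form a basis of the symmetric homogeneous polynomials, because the coefficient $\binom{\kappa+e-1}e$ of $z^e$ in $g_e$ is nonzero. We compute $(r'(z+y)-\Omega)E_{p,q}$. Let $\Gamma=((1-zt)(1-yt))^{-\kappa}$. From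
$$\partial_t\Gamma=\kappa\Gamma\Big[\frac z{1-zt}+\frac y{1-yt}\Big],\qquad \Omega\Gamma=\kappa\Gamma\Big[\frac{z^2t}{1-zt}+\frac{y^2t}{1-yt}\Big],\qquad \frac z{1-zt}=z+\frac{z^2t}{1-zt}$$
we get $\Omega\Gamma=\partial_t\Gamma-\kappa(z+y)\Gamma$, so $\Omega g_e=(e+1)g_{e+1}-\kappa(z+y)g_e$. Comparing coefficients of $t^e$ in $(1-zt)(1-yt)\partial_t\Gamma=\kappa(z+y-2zyt)\Gamma$ gives
$$(e+\kappa)(z+y)g_e=(e+1)g_{e+1}+(e+2\kappa-1)\,zy\,g_{e-1}.$$
Also $\Omega(zy)^q=q(z+y)(zy)^q$. Hence
$$(r'(z+y)-\Omega)E_{p,q}=(r'+\kappa-q)(z+y)(zy)^qg_e-(e+1)(zy)^qg_{e+1},$$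
and inserting the formula for $(z+y)g_e$, with $(r'+\kappa-q)-(e+\kappa)=r'-p$,
$$(r'(z+y)-\Omega)E_{p,q}=(r'-p)\,\frac{e+1}{e+\kappa}\,E_{p+1,q}+(r'+\kappa-q)\,\frac{e+2\kappa-1}{e+\kappa}\,E_{p,q+1}.\tag{7}$$
Take $p+q=2m-1$, $p>q$. Both coefficients are positive, since $p\le2m-1<r'$. Apply $\phi$: the numbers $\varepsilon_q=\phi(E_{2m-q,q})$, $0\le q\le m$, satisfy $(\text{positive})\,\varepsilon_q+(\text{positive})\,\varepsilon_{q+1}=0$ for $0\le q<m$. As $\phi$ is symmetric and nonzero, it is nonzero on symmetric polynomials, so not all $\varepsilon_q$ vanish. Hence all $\varepsilon_q$ are nonzero and they alternate in sign.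

**Step 3: back to $Z$.** We transfer these signs to $Z$ by a Cauchy identity. Let $\mathcal P_\mu$ be the Jack polynomials with parameter $1/\kappa$ (Macdonald, *Symmetric Functions and Hall Polynomials*, VI.10). In two variables each, the Cauchy identity reads
$$\prod_{i,j=1}^2(1-u_iz_j)^{-\kappa}=\sum_{\ell(\mu)\le2}b_\mu\,\mathcal P_\mu(u_1,u_2)\,\mathcal P_\mu(z_1,z_2),\qquad b_\mu>0 .$$
Setting one alphabet equal to a single variable gives $g_e=b_{(e)}\mathcal P_{(e)}$. In two variables $\mathcal P_{(p,q)}(z,y)=(zy)^q\mathcal P_{(p-q)}(z,y)$. So $\mathcal P_{(p,q)}$ is a positive multiple of $E_{p,q}$. With $(u_1,u_2)=(u,v)$ and $(z_1,z_2)=(z,y)$ the kernel is $\sum_{p,q}g_p(u,v)g_q(u,v)z^py^q$. Applying $\phi$ in $z,y$ to its part of degree $2m$ in $z,y$, we get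
$$Z\doteq\sum_{q=0}^m\xi_q\,\varepsilon_q\,(uv)^q\,g^{(b+1)}_{2m-2q}(u,v),\qquad\text{all }\xi_q>0.\tag{8}$$

**Step 4: from $g^{(b+1)}$ to Schur polynomials.** We absorb the factor $(u-v)^{2b}$. For $\gamma\ge1$,
$$\gamma(e+\gamma+1)\,(u-v)^2g_e^{(\gamma+1)}=(e+1)(e+2)\,g^{(\gamma)}_{e+2}-(e+2\gamma)(e+2\gamma+1)\,uv\,g_e^{(\gamma)}.\tag{9}$$
This is the Gegenbauer identity DLMF 18.9.8, and it can be checked directly. Let $\sigma=u+v$, $\pi=uv$, $\Phi=1-\sigma t+\pi t^2$. Multiply (9) by $t^e$ and sum over $e$. With $G=\Phi^{-\gamma}$ and $t\partial_t$ in place of $e$, the right side becomes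
$$(1-\pi t^2)G''-(4\gamma+2)\pi tG'-2\gamma(2\gamma+1)\pi G ,$$
and the left side becomes $\gamma(\sigma^2-4\pi)(t\partial_t+\gamma+1)\Phi^{-\gamma-1}$. Multiply both by $\Phi^{\gamma+2}/\gamma$. The left side is $(\gamma+1)(\sigma^2-4\pi)(\Phi-t\Phi')=(\gamma+1)(\sigma^2-4\pi)(1-\pi t^2)$. The right side is
$$(1-\pi t^2)\big[(\gamma+1)\Phi'^2-2\pi\Phi\big]+(4\gamma+2)\pi\Phi\,(t\Phi'-\Phi).$$
Since $\Phi'^2=\sigma^2-4\pi+4\pi\Phi$ and $t\Phi'-\Phi=-(1-\pi t^2)$, the terms with $\pi\Phi$ add up to $(1-\pi t^2)\,\pi\Phi\,[4(\gamma+1)-2-(4\gamma+2)]=0$, and the two sides agree.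

Iterate (9) for $\gamma=b,b-1,\dots,1$, down to $g_e^{(1)}=h_e$, the complete homogeneous polynomial. Each use contributes a positive multiple with the index raised by $2$, and a negative multiple with a factor $uv$. So
$$(u-v)^{2b}g_e^{(b+1)}=\sum_{i=0}^b(-1)^i\omega_i\,(uv)^i\,h_{e+2b-2i},\qquad\text{all }\omega_i>0\text{ (depending on }e).$$

**Step 5: conclusion.** We have $(uv)^ih_e(u,v)=s_{(e+i,i)}(u,v)$. Insert Step 4 into (8) and (4): the term with indices $q,i$ in $\hat Y_\lambda\doteq(uv)^{2b}(u-v)^{2b}Z$ is a multiple of $(uv)^{2b+q+i}h_{2m+2b-2q-2i}$, the Schur polynomial of degree $2M$ with second part $2b+q+i$. Its sign is that of $(-1)^i\varepsilon_q$, which is $(-1)^{q+i}$ up to a global sign. Hence the coefficient of the Schur polynomial with second part $2b+t$ is, up to a common nonzero factor, $(-1)^t$ times a sum of positive numbers over $\{(q,i):q+i=t,\ 0\le q\le m,\ 0\le i\le b\}$. This set is nonempty for $0\le t\le b+m$, and $2b+(b+m)=M$. By Lemma 4 this is the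 assertion. $\square$

For $s=1$ the lemma gives no conclusion: multiplication by $u+v$ adds neighboring coefficients, which have opposite signs. That is why the cases with $s=1$ are done with explicit numbers.

**Application to $n=15$ and $n\ge17$.** Put $r=n-3$, which is even and $\ge12$, or odd and $\ge15$. Put $a=\lceil r/2\rceil$ and $M=3a+3-r$. In both cases $3a+6\le2r$: for even $r$ this says $r\ge12$, for odd $r$ it says $r\ge15$. Take two types of columns after the first.

The first type has $b=2a+3-r\in\{3,4\}$ columns of size $3$ and $m=a-2b=2r-6-3a\ge0$ of size $2$. The number of singletons is $r-3b-2m=r-2a+b=3$, and $3b+m=a+b=M$.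

The second type has $b'=b-1$ and $m'=m+3$. The number of singletons is $3+3-6=0$, and $3b'+m'=M$.

These define two distinct partitions $\lambda$ with $\ell(\lambda)=3$ and $n(\lambda)=3+M$; for $n=15$ they are $(7,4,4)$ and $(6,6,3)$. With $s=0$, the level $\mathcal B$ corresponds to the $\nu=(2M-\nu_2,\nu_2)$ with $\nu_1\le r$, $\nu_2\le M$. It contains $(M,M)$, since $M\le r$ follows from $3a+3\le2r$. For each such $\nu$,
$$\nu_2\ \ge\ 2M-r=6a+6-3r\ \ge\ 4a+6-2r=2b>2b' ,$$
because $2a\ge r$. By Lemmas 5 and 3 both $\lambda$ satisfy $\mathrm{Sp}_\lambda\eta_I\ne0$ for all $I\in\mathcal B$. Proposition 2 gives the statement of Theorem B for $n=15$ and all $n\ge17$, with $|I|=n-3$.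

## Thirteen variables and three competing partitions

For $n=13$ we take $k=4$, $c=6$, $r=9$, $M=6$, $s=1$. Then $\nu$ runs over the $15$ partitions of $13$ with at most three parts, each at most $9$. We use three partitions, all with $n(\lambda)=12=6+6$ and $\ell(\lambda)=4$, and show that for each $\nu$ at least two of them give a nonzero coefficient:
$$A:\ \lambda=(6,3,3,1),\qquad B:\ \lambda=(5,5,2,1),\qquad C:\ \lambda=(7,2,2,2).$$
Their columns after the first have sizes $3,3,1,1,1$ for $A$; $3,2,2,2$ for $B$; $4,1,1,1,1,1$ for $C$. The points of Lemma 4 are $0,-u,-v,-w$ with multiplicities $12,-1,-1,-1$. Put $q_w=\Delta(0,u,v)^2=u^4v^2-2u^3v^3+u^2v^4$, similarly $q_v$ (in $u,w$) and $q_u$ (in $v,w$), and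
$$Q=q_u+q_v+q_w=m_{42}-2m_{33},\qquad \mathcal D=\Delta(u,v,w)^2=m_{42}-2m_{411}-2m_{33}+2m_{321}-6m_{222}.$$

**How coefficients are read.** Let $y_{abc}$ be the coefficient of $u^av^bw^c$ in $\hat Y_\lambda$, and $c_{abc}$ that of $s_{(a,b,c)}$. Multiplying by $(u-v)(u-w)(v-w)=u^2v-u^2w-uv^2+v^2w+uw^2-vw^2$ and taking the coefficient of $u^{a+2}v^{b+1}w^c$,
$$c_{abc}=y_{abc}-y_{a+1,b-1,c}-y_{a,b+1,c-1}-y_{a+2,b,c-2}+y_{a+1,b+1,c-2}+y_{a+2,b-1,c-1},\tag{10}$$
where $y$ is symmetric in its indices and $0$ if an index is negative. The number needed at $\nu$ is the coefficient of $s_\nu$ in $(u+v+w)\hat Y_\lambda$. By Pieri it is $d_\nu=\sum c_{\nu-\square}$, over the removable boxes of $\nu$. Zero third parts are omitted in names of partitions. Each $\hat Y$ below is given up to a nonzero constant.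

**Type $C$.** The column of size $4$ uses all four points, so $\hat Y\doteq\Delta(0,-u,-v,-w)^2=(uvw)^2\mathcal D$. Formula (10) applied to $\mathcal D$ gives $c_{420}=1$, $c_{411}=-2-1=-3$, $c_{330}=-2-1=-3$, $c_{321}=2+2+2=6$, $c_{222}=-6-2-2-1-2-2=-15$, so
$$\mathcal D=s_{42}-3s_{411}-3s_{33}+6s_{321}-15s_{222}.$$
The factor $(uvw)^2$ shifts all indices by $2$. The nonzero $c$ for type $C$ are $c_{642}=1$, $c_{633}=-3$, $c_{552}=-3$, $c_{543}=6$, $c_{444}=-15$, and
$$d_{742}=1,\quad d_{652}=-3+1=-2,\quad d_{643}=6-3+1=4,\quad d_{733}=-3,\quad d_{553}=6-3=3,\quad d_{544}=-15+6=-9 .$$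

**Type $A$.** The two triples occupy two (possibly equal) 3-subsets of the four points. The products of falling factorials are
$$\begin{aligned}q_i,q_i:&\quad(12)_2(-1)_2^2=528,\qquad& q_i,q_j\ (i\neq j):&\quad(12)_2(-1)_2(-1)^2=264,\\ q_i,\mathcal D:&\quad12\,(-1)_2^2\,(-1)=-48\ \text{ (twice, by order)},\qquad& \mathcal D,\mathcal D:&\quad(-1)_2^3=8.\end{aligned}$$
Dividing by $8$, and writing $E=\mathcal D-Q=-2m_{411}+2m_{321}-6m_{222}$,
$$\hat Y\doteq66\sum q_i^2+33\sum_{i\ne j}q_iq_j-12\,\mathcal DQ+\mathcal D^2=22Q^2+33\sum q_i^2-10\,QE+E^2 ,$$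
the sum over ordered pairs; here $33Q^2-12Q(Q+E)+(Q+E)^2=22Q^2-10QE+E^2$.

We need the monomial coefficients of the four products. Exponents $\ge9$ do not occur, as all exponents in $q_i$ and $\mathcal D$ are at most $4$.

For $\sum q_i^2$: $q_w^2=u^8v^4-4u^7v^5+6u^6v^6-4u^5v^7+u^4v^8$.

For $Q^2$ add $2q_wq_v$ and its analogues, where
$$q_wq_v=u^4v^2w^2(u^2-2uv+v^2)(u^2-2uw+w^2).$$
Here $v$ and $w$ have exponents at most $4$. So a monomial whose largest exponent is at $u$ and exceeds $4$ receives cross terms only from $2q_wq_v$: for $822,732,642,633,543$ these are $2,-4,2,8,-4$, for $552$ it is $0$. The monomial $444$ receives $2$ from each of three products, so $6$.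

For $QE$ and $E^2$ write $E=uvw\,f$ with $f=-2m_3+2m_{21}-6m_{111}$. The coefficient of $u^av^bw^c$ in $QE$ is that of $u^{a-1}v^{b-1}w^{c-1}$ in $Qf$. The contributions, with the monomials of $Q$ taken in turn, are: $831$: $-2$; $822$: none; $741$: $2+4=6$; $732$: $2$; $651$: $2-4-2=-4$; $642$: $-6-4=-10$; $633$: $2+2=4$; $552$: $2+2+12=16$; $543$: $2-2-4=-4$; $444$: $4+4+4=12$. The coefficient in $E^2$ is that of $u^{a-2}v^{b-2}w^{c-2}$ in $f^2$: $822$: $4$; $732$: $-8$; $642$: $4-8=-4$; $633$: $24+8=32$; $552$: $8+8=16$; $543$: $-8-24+8=-24$; $444$: $36+24=60$.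

The last two rows of the table are $y=22Q^2+33\sum q_i^2-10QE+E^2$ and $c$ from (10).

| | 840 | 831 | 822 | 750 | 741 | 732 | 660 | 651 | 642 | 633 | 552 | 543 | 444 |
|-|-|-|-|-|-|-|-|-|-|-|-|-|-|
| $Q^2$ | 1 | 0 | 2 | −4 | 0 | −4 | 6 | 0 | 2 | 8 | 0 | −4 | 6 |
| $\sum q_i^2$ | 1 | 0 | 0 | −4 | 0 | 0 | 6 | 0 | 0 | 0 | 0 | 0 | 0 |
| $QE$ | 0 | −2 | 0 | 0 | 6 | 2 | 0 | −4 | −10 | 4 | 16 | −4 | 12 |
| $E^2$ | 0 | 0 | 4 | 0 | 0 | −8 | 0 | 0 | −4 | 32 | 16 | −24 | 60 |
| $y$ | 55 | 20 | 48 | −220 | −60 | −116 | 330 | 40 | 140 | 168 | −144 | −72 | 72 |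
| $c$ | 55 | −35 | 28 | −275 | 140 | −49 | 550 | −175 | −39 | 112 | 166 | −112 | 100 |

For instance $c_{642}=y_{642}-y_{732}-y_{651}-y_{840}+y_{750}+y_{831}=140+116-40-55-220+20=-39$. Also $c_{930}=c_{921}=0$. Adding over removable boxes (for example $d_{841}=c_{741}+c_{831}+c_{840}=140-35+55$):

| $\nu$ | 94 | 85 | 76 | 931 | 841 | 751 | 661 | 922 | 832 | 742 | 652 | 733 | 643 | 553 | 544 |
|-|-|-|-|-|-|-|-|-|-|-|-|-|-|-|-|
| $d_\nu$ | 55 | −220 | 275 | −35 | 160 | −310 | 375 | 28 | −56 | 52 | −48 | 63 | −39 | 54 | −12 |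

**Type $B$, first part: a formula for $\hat Y$.** Place the triple first, then the three pairs. Let $H$ be as in Lemma 5 for $m=3$, $r'=6$. The recursion (6) with $p=5-j$, $q=j$ is $(j+1)\alpha_{6-j,j}+(6-j)\alpha_{5-j,j+1}=0$, so $\alpha_{6-j,j}\propto(-1)^j/\binom6j$, and
$$H\doteq\sum_{j=0}^6w_je_je_{6-j},\qquad(w_0,\dots,w_6)=(60,-10,4,-3,4,-10,60),$$
as a symmetric function with $p_0=6$. A triple on $\{0,-u,-v\}$ gives the factor $12\cdot(-1)^2=12$ and leaves multiplicities $11,-2,-2,-1$ for $0,-u,-v,-w$. A triple on $\{-u,-v,-w\}$ gives the factor $(-1)^3=-1$ and leaves $12,-2,-2,-2$. Both sets of multiplicities sum to $6=r'$, so the remaining sum over the three pairs is the corresponding specialization of $H$. There a point $-x$ of multiplicity $-c$ contributes the factor $(1-xt)^{-c}$ to $\sum_je_jt^j$, and the point $0$ contributes $1$. Hence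
$$\hat Y\doteq12\,(q_w\Theta_w+q_v\Theta_v+q_u\Theta_u)-\mathcal D\,\Theta_0 .$$
Each $\Theta$ here is a polynomial $\sum_jw_jf_jf_{6-j}$, with $\sum_jf_jt^j=(1-ut)^{-2}(1-vt)^{-2}(1-wt)^{-1}$ for $\Theta_w$, similarly for $\Theta_v$ and $\Theta_u$, and with all three exponents $-2$ for $\Theta_0$. (The map $\Theta$ of the algebraic model plays no role in this section.)

**Type $B$, second part: coefficients of the $\Theta$'s.** The coefficient of $x^{K_1}y^{K_2}z^{K_3}$, $K_1+K_2+K_3=6$, in such a polynomial is $\sum_jw_j\sigma_j$, that is,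
$$120\sigma_0-20\sigma_1+8\sigma_2-3\sigma_3 ,\tag{11}$$
where the palindromic sequence $\sigma_0,\dots,\sigma_6$ is the convolution of one sequence per variable: $\big((i+1)(K-i+1)\big)_{0\le i\le K}$ for a variable of exponent $-2$, and $K+1$ ones for a variable of exponent $-1$. The first kind are $(1)$, $(2,2)$, $(3,4,3)$, $(4,6,6,4)$, $(5,8,9,8,5)$, $(6,10,12,12,10,6)$, $(7,12,15,16,15,12,7)$ for $K=0,\dots,6$.

In the following $x$ always has exponent $-2$, and $y$ has exponent $-2$ except in $X$. Let $U(K_1,K_2)$ be the coefficients with $z^0$; $V$ those with $z^1$, $z$ of exponent $-1$ (twice this if $z$ has exponent $-2$, since $(2,2)=2(1,1)$); $W_1$ and $W_2$ those with $z^2$, $z$ of exponent $-1$ and $-2$ respectively; $X$ those with $z^0$ and $y$ of exponent $-1$. All are $0$ for negative arguments, and $U,V$ are symmetric.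

| | $\sigma_0,\sigma_1,\sigma_2,\sigma_3$ | value of (11) |
|-|-|-|
| $U(6,0)$ | 7, 12, 15, 16 | 672 |
| $U(5,1)$ | 12, 32, 44, 48 | 1008 |
| $U(4,2)$ | 15, 44, 74, 84 | 1260 |
| $U(3,3)$ | 16, 48, 84, 104 | 1320 |
| $V(5,0)$ | 6, 16, 22, 24 | 504 |
| $V(4,1)$ | 10, 36, 60, 68 | 756 |
| $V(3,2)$ | 12, 46, 88, 108 | 900 |
| $W_1(4,0)=X(4,2)$ | 5, 13, 22, 25 | 441 |
| $W_1(3,1)$ | 8, 28, 52, 64 | 624 |
| $W_2(4,0)$ | 15, 44, 74, 84 | 1260 |
| $W_2(3,1)$ | 24, 92, 176, 216 | 1800 |
| $X(3,3)$ | 4, 10, 16, 20 | 348 |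

**Type $B$, third part: monomial coefficients with $c\le2$.** The coefficients of $w^0,w^1,w^2$ in $\mathcal D$ are
$$q_w,\qquad-2u^4v+2u^3v^2+2u^2v^3-2uv^4,\qquad u^4+2u^3v-6u^2v^2+2uv^3+v^4 .$$
The terms $q_v\Theta_v$ and $q_u\Theta_u$ start in $w^2$, with leading parts $u^4\Theta_v|_{w=0}$ and $v^4\Theta_u|_{w=0}$.

In $w^0$ both $\Theta_w$ and $\Theta_0$ have coefficients $U$, so
$$y_{ab0}=11\big[U(a-4,b-2)-2U(a-3,b-3)+U(a-2,b-4)\big].$$
This gives $y_{10,2,0}=11\cdot672=7392$, $y_{930}=11(1008-1344)=-3696$, $y_{840}=11(1260-2016+672)=-924$, $y_{750}=11(1320-2520+1008)=-2112$, $y_{660}=11(1260-2640+1260)=-1320$, and $y_{11,1,0}=0$.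

In $w^1$ the polynomial $\Theta_w$ has coefficients $V$ and $\Theta_0$ has $2V$, so
$$\begin{aligned}y_{ab1}={}&10\big[V(a-4,b-2)-2V(a-3,b-3)+V(a-2,b-4)\big]\\&+2U(a-4,b-1)-2U(a-3,b-2)-2U(a-2,b-3)+2U(a-1,b-4).\end{aligned}$$
This gives $y_{10,1,1}=1344$, $y_{921}=5040+672=5712$, $y_{831}=-2520-840=-3360$, $y_{741}=-1080-552=-1632$, $y_{651}=-1440-624=-2064$.

In $w^2$, at $u^8v^2$ and $u^7v^3$,
$$\begin{aligned}y_{822}={}&12\big[W_1(4,0)+X(4,2)\big]-\big\{W_2(4,0)-4V(4,1)+4V(5,0)+U(4,2)+2U(5,1)-6U(6,0)\big\}\\={}&10584-(-504)=11088,\\y_{732}={}&12\big[W_1(3,1)-2W_1(4,0)+X(3,3)\big]-\big\{W_2(3,1)-2W_2(4,0)-4V(3,2)+4V(4,1)+4V(5,0)\\&\quad+U(3,3)+2U(4,2)-6U(5,1)+2U(6,0)\big\}=1080-(-144)=1224.\end{aligned}$$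

**Type $B$, fourth part: Schur coefficients.** By (10),
$$\begin{aligned}
c_{930}&=-3696-7392=-11088, & c_{840}&=-924+3696=2772,\\
c_{750}&=-2112+924=-1188, & c_{660}&=-1320+2112=792,\\
c_{921}&=5712-1344+3696=8064, & c_{831}&=-3360-5712+924+7392=-756,\\
c_{741}&=-1632+3360+2112-3696=144, & c_{651}&=-2064+1632+1320-924=-36,\\
c_{822}&=11088-5712+3360-7392-3696+1344=-1008, & c_{732}&=1224-11088+1632+3696-924+5712=252.
\end{aligned}$$
Hence, adding over removable boxes:

| $\nu$ | 94 | 85 | 76 | 931 | 841 | 751 | 661 | 922 | 832 |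
|-|-|-|-|-|-|-|-|-|-|
| $d_\nu$ | −8316 | 1584 | −396 | −3780 | 2160 | −1080 | 756 | 7056 | −1512 |

There is an independent check for $\nu_3=0$. Setting $w=0$ keeps exactly the $s_\nu$ with $\nu_3=0$, and types $A$ and $B$ have the same $r=9$ and the same columns after the first as $(6,3,3)$ and $(5,5,2)$ for $n=12$, hence the same symmetric function $\mathcal F_r$ in Lemma 4. So the first three entries must be proportional to those found there, and indeed they are $55\cdot(1,-4,5)$ for $A$ and $132\cdot(-63,12,-3)$ for $B$.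

**End of the proof for $n=13$.** For each of the $15$ partitions $\nu$, type $A$ is nonzero. Type $B$ is nonzero for the nine $\nu$ in the last table, and type $C$ for the other six, $742,652,733,643,553,544$. So by Lemmas 4 and 3, for every $I\in\mathcal B$ two of the three partitions $\lambda$ satisfy $\mathrm{Sp}_\lambda\eta_I\neq0$. Proposition 2 applies with $|I|=r=9$.

Together with $n=12$, with $n=14,16$, and with $n=15$, $n\ge17$, this proves Theorem B. $\blacksquare$
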